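# Bimodule Kazhdan–Lusztig cells and generic conormal types on $\mathrm{Fl}(V)\times\mathrm{Fl}(V)\times V$

## 1. Theorem 1 and the objects it compares

**Theorem 1.** Let $V$ be an $N$-dimensional complex vector space, let $\mathrm{GL}(V)$ act diagonally on $X=\mathrm{Fl}(V)\times\mathrm{Fl}(V)\times V$, and let $RB$ be the set of coloured permutations, which labels the orbits. For $\tilde w,\tilde w'\in RB$: $\tilde w$ and $\tilde w'$ lie in the same bimodule Kazhdan–Lusztig cell if and only if general conormal vectors to $\mathcal O_{\tilde w}$ and $\mathcal O_{\tilde w'}$ have the same type $(\lambda,\lambda',\nu)$. In other words, the bimodule KL cells coincide with the two-sided microlocal cells.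

The question whether the two partitions of $RB$ coincide is taken from Roman Travkin, "Mirabolic Robinson-Schensted-Knuth correspondence", arXiv:0802.1651 (2008). A sharper form, with a list of all types and a description of one-sided cells, is Theorem 2 in Section 13; it is not used for Theorem 1. We now explain the words in the statement. One partition of $RB$ comes from multiplication in a Hecke bimodule, the other from Jordan types of nilpotent matrices.

### Orbits and coloured permutations

$\mathrm{Fl}(V)$ is the variety of complete flags $F=(0=F_0\subset F_1\subset\dots\subset F_N=V)$, $\dim F_i=i$.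

**Definition (coloured permutations).** $RB$ is the set of pairs $\tilde w=(w,\beta)$ with $w\in S_N$, $\beta\subset\{1,\dots,N\}$, such that $i<j$ and $i,j\in\beta$ imply $w(i)>w(j)$. Fix a basis $e_1,\dots,e_N$. The orbit $\mathcal O_{\tilde w}$ is the orbit of $(F_1,F_2,v)$ with
$$F_{1,k}=\langle e_1,\dots,e_k\rangle,\qquad F_{2,k}=\langle e_{w^{-1}(1)},\dots,e_{w^{-1}(k)}\rangle,\qquad v=\sum_{i\in\beta}e_i .$$
We call this point the *normal form*. Note that $e_j\in F_{2,k}$ iff $w(j)\le k$.

By Magyar–Weyman–Zelevinsky, $\tilde w\mapsto\mathcal O_{\tilde w}$ is a bijection from $RB$ onto the set of orbits, over any field; the dimension of $\mathcal O_{\tilde w}$ does not depend on the field.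

The condition on $\beta$ is an antichain condition. Write $j\prec k$ if $j<k$ and $w(j)<w(k)$. Then $\beta$ contains no two $\prec$-comparable elements. The reason is visible: if $j\prec k$, the matrix unit $E_{jk}$ ($e_k\mapsto e_j$) preserves both flags, and $1-E_{jk}$ sends $e_j+e_k$ to $e_k$, so a coloured $j$ below a coloured $k$ can be erased. For $N=2$, $(s,\{1,2\})$ is allowed and $(e,\{1,2\})$ is not; there are $3+4=7$ coloured permutations.

### The Hecke bimodule and its Kazhdan–Lusztig basis

For a prime power $q$ let $T_w$ be the characteristic function of the orbit of type $w$ in $\mathrm{Fl}\times\mathrm{Fl}(\mathbb F_q)$ and $T_{\tilde w}$ that of $\mathcal O_{\tilde w}(\mathbb F_q)\subset X(\mathbb F_q)$. Invariant functions on $\mathrm{Fl}\times\mathrm{Fl}(\mathbb F_q)$ form the Iwahori–Hecke algebra under convolution; invariant functions on $X(\mathbb F_q)$ form a bimodule over it, by convolution in the first and in the second flag. The structure constants are polynomials in $q$, so with $q=\mathbf v^2$ there is a generic version: the algebra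 $\mathbf H$ over $\mathbb Z[\mathbf v,\mathbf v^{-1}]$ with basis $H_w=\mathbf v^{-\ell(w)}T_w$, and the bimodule $\mathcal R$ with basis $H_{\tilde w}=\mathbf v^{-\dim\mathcal O_{\tilde w}}T_{\tilde w}$, $\tilde w\in RB$.

The element $T_{s_i}+1$ acts concretely: acting through the first flag, it replaces a function $f$ on $X(\mathbb F_q)$ by
$$(F_1,F_2,v)\mapsto\sum f(F_1',F_2,v),$$
summed over all $F_1'$ that differ from $F_1$ at most in the $i$-th step.

**Definition (KL basis).** Over $\mathbb C$, let $\mathrm{IC}_{\tilde w}$ be the intersection complex of $\overline{\mathcal O_{\tilde w}}$, normalized to be $\mathbb C[\dim\mathcal O_{\tilde w}]$ on $\mathcal O_{\tilde w}$. Put, with $x\in\mathcal O_{\tilde y}$ any point,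
$$\tilde{\underline H}_{\tilde w}=\sum_{\tilde y\in RB}\Big(\sum_j\dim\mathrm H^j(\mathrm{IC}_{\tilde w})_x\,\mathbf v^{\,j+\dim\mathcal O_{\tilde y}}\Big)H_{\tilde y}.$$

The stalk vanishes unless $\mathcal O_{\tilde y}\subset\overline{\mathcal O_{\tilde w}}$, and the coefficient of $H_{\tilde w}$ is $1$; so this is a basis of $\mathcal R$. For example, if $\overline{\mathcal O_{\tilde w}}$ is smooth, only $j=-\dim\mathcal O_{\tilde w}$ contributes and $\tilde{\underline H}_{\tilde w}=\mathbf v^{-\dim\mathcal O_{\tilde w}}\sum_{\mathcal O_{\tilde y}\subset\overline{\mathcal O_{\tilde w}}}T_{\tilde y}$: a normalized characteristic function of the closure.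

**Definition (bimodule KL cells).** Consider all sub-bimodules of $\mathcal R$ that are spanned over $\mathbb Z[\mathbf v,\mathbf v^{-1}]$ by subsets of the KL basis. Two coloured permutations are in the same bimodule KL cell if each such sub-bimodule contains both of their KL basis elements or neither.

### Conormal vectors and their types

Identify $T^*_F\mathrm{Fl}(V)$ with the nilpotent $u\in\mathrm{End}(V)$ such that $uF_i\subset F_{i-1}$ for all $i$ (pairing with the tangent vector given by $a\in\mathrm{End}(V)$ by $\mathrm{tr}(ua)$), and $T^*V=V\times V^*$. A covector $(u_1,u_2,v^*)$ at $(F_1,F_2,v)$ takes the value $\mathrm{tr}(u_1a)+\mathrm{tr}(u_2a)+v^*(av)=\mathrm{tr}\big((u_1+u_2+v\otimes v^*)a\big)$ on the tangent vector $a\cdot(F_1,F_2,v)$ to the orbit, where $v\otimes v^*$ is the operator $y\mapsto v^*(y)v$. So the union $Y\subset T^*X$ of all conormal bundles to orbits is given by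
$$u_1+u_2+v\otimes v^*=0. \tag{1}$$
Each conormal bundle is irreducible of dimension $\dim X=N(N-1)+N=N^2$, so the closures $Y_{\tilde w}$ are exactly the irreducible components of $Y$.

If (1) holds with $u_1,u_2$ nilpotent, then $u_1+v\otimes v^*=-u_2$ is nilpotent and the rank-one determinant formula gives
$$1=\det\big(1-s(u_1+v\otimes v^*)\big)=1-s\,v^*\big((1-su_1)^{-1}v\big),$$
so $v^*(u_1^kv)=0$ for all $k\ge0$. Thus $v^*$ vanishes on $V_0:=\mathbb C[u_1]v$; conversely, if $u_1$ is nilpotent and $v^*|_{\mathbb C[u_1]v}=0$, the same formula shows that $u_1+v\otimes v^*$ is nilpotent. On $V_0$ we get $u_2=-u_1$, hence $V_0=\mathbb C[u_2]v$, and $u_1$ and $-u_2$ induce the same operator on $V/V_0$.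

**Definition (type, microlocal cell).** The type of a point of $Y$ is $(\lambda,\lambda',\nu)$: the Jordan types of $u_1$, of $u_2$, and of the operator induced by $u_1$ on $V/V_0$. It takes finitely many values, each on a constructible set, so it is constant on a dense open subset of each $Y_{\tilde w}$. Two coloured permutations are in the same two-sided microlocal cell if these general types agree.

Throughout, "general" means: in a suitable dense open subset.

## 2. One and two dimensions by hand

**$N=1$.** Flags carry no information and $X=V=\mathbb C$. The orbits are $\{0\}$, labelled $(e,\emptyset)$, and $V\setminus0$, labelled $(e,\{1\})$. Here $u_1=u_2=0$, so (1) reads $v\,v^*=0$. A general conormal vector to $\{0\}$ has $v=0$, $V_0=0$, type $((1),(1),(1))$; a conormal vector to $V\setminus0$ has $V_0=V$, type $((1),(1),\emptyset)$. The algebra $\mathbf H$ is $\mathbb Z[\mathbf v^{\pm1}]$, so each basis element spans a sub-bimodule. Both partitions have two singletons.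

**$N=2$.** Let $A=F_{1,1}$ and $B=F_{2,1}$ be the two lines, and $s$ the transposition. In the normal form with $w=s$ we have $A=\langle e_1\rangle$, $B=\langle e_2\rangle$. The conormal vectors are found from (1): $u_1$ maps $V$ to $A$ and kills $A$, likewise $u_2$ and $B$.

| label | description | dim | general conormal vector | $\lambda$ | $\lambda'$ | $\nu$ |
|---|---|---|---|---|---|---|
| $(e,\emptyset)$ | $A=B$, $v=0$ | 1 | $u_1=-u_2\ne0$, $v^*$ free | $(2)$ | $(2)$ | $(2)$ |
| $(e,\{1\})$ | $A=B\ni v\ne0$ | 2 | $u_1,u_2\ne0$, $v^*(v)=0$ | $(2)$ | $(2)$ | $(1)$ |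
| $(e,\{2\})$ | $A=B\not\ni v$ | 3 | $u_1=-u_2\ne0$, $v^*=0$ | $(2)$ | $(2)$ | $\emptyset$ |
| $(s,\emptyset)$ | $A\ne B$, $v=0$ | 2 | $u_1=u_2=0$, $v^*$ free | $(1,1)$ | $(1,1)$ | $(1,1)$ |
| $(s,\{1\})$ | $A\ne B$, $0\ne v\in A$ | 3 | $u_2=0$, $u_1=-v\otimes v^*$, $v^*(v)=0$ | $(2)$ | $(1,1)$ | $(1)$ |
| $(s,\{2\})$ | $A\ne B$, $0\ne v\in B$ | 3 | $u_1=0$, $u_2=-v\otimes v^*$, $v^*(v)=0$ | $(1,1)$ | $(2)$ | $(1)$ |
| $(s,\{1,2\})$ | $A\ne B$, $v\notin A\cup B$ | 4 | $0$ | $(1,1)$ | $(1,1)$ | $(1)$ |

Seven different types, so seven singleton microlocal cells.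

Now the other side. All seven closures are smooth (in order: $\mathrm{Fl}$; line bundle $v\in A=B$; $\{A=B\}$; $\{v=0\}$; $\{v\in A\}$; $\{v\in B\}$; $X$), so the KL basis consists of $\mathbf v^{-\dim}$ times characteristic functions of closures. Let $C=\mathbf v^{-1}(T_s+1)$ act through the first flag, i.e. by $\mathbf v^{-1}$ times the sum over $A$; write $b_x$ for the KL basis. Summing over $A$:

* $\{A=B,v=0\}$ gives the function $1$ on $\{v=0\}$, so $Cb_{(e,\emptyset)}=b_{(s,\emptyset)}$;
* $\{A=B\ni v\}$ gives $1$ on $\{v\in B\}$, so $Cb_{(e,\{1\})}=b_{(s,\{2\})}$;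
* $\{A=B\}$ gives $1$ on $X$, so $Cb_{(e,\{2\})}=b_{(s,\{1,2\})}$;
* $\{v\in A\}$ gives $1$ where $v\neq0$ and $q+1$ where $v=0$, i.e. $1_X+q\,1_{v=0}$; since $\mathbf v^{-1}\mathbf v^{-3}(\mathbf v^4b_{(s,\{1,2\})}+\mathbf v^2\mathbf v^2b_{(s,\emptyset)})$ is the result, $Cb_{(s,\{1\})}=b_{(s,\{1,2\})}+b_{(s,\emptyset)}$;
* the closures of the other three orbits do not involve $A$, so $C$ multiplies $b_{(s,\emptyset)},b_{(s,\{2\})},b_{(s,\{1,2\})}$ by $\mathbf v+\mathbf v^{-1}$.

Swapping the flags exchanges $(s,\{1\})$ and $(s,\{2\})$, fixes the other labels, and gives the action $C'$ through the second flag. Draw an arrow $x\to y$ if $b_y$ occurs in $Cb_x$ or $C'b_x$. Apart from loops, the arrows are $(e,\emptyset)\to(s,\emptyset)$; $(e,\{1\})\to(s,\{1\}),(s,\{2\})$; $(e,\{2\})\to(s,\{1,2\})$; and from each of $(s,\{1\}),(s,\{2\})$ to $(s,\{1,2\})$ and $(s,\emptyset)$. There is no cycle, so the KL cells are seven singletons too.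

## 3. What the module structure sees and what it misses

A natural plan is to decompose $\mathcal R$ into irreducible bimodules and to recognize cells by their constituents. It stops already at $N=2$. On $b_{(s,\emptyset)}$ and on $b_{(s,\{1,2\})}$ both $C$ and $C'$ act by $\mathbf v+\mathbf v^{-1}$. The two cell modules are isomorphic, but the cells are different; their types are $((1,1),(1,1),(1,1))$ and $((1,1),(1,1),(1))$. The partition $\nu$ is invisible to the module.

So one has to prove two inclusions by different means: (I) elements with the same type are connected by arrows in both directions; (II) a KL cell contains only one type. The way around the problem with $\nu$ in (II) is a count instead of a comparison of characters. Suppose we know that every cell module is *irreducible*, and that each microlocal cell of type $(\lambda,\lambda',\nu)$ contains exactly as many elements with prescribed descents as one irreducible module has room for. Then a KL cell that is a union of microlocal cells cannot contain two of them, even if they share $\lambda$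 and $\lambda'$. Irreducibility will come from positivity of the KL basis (Sections 4–7), and (I) from an operation on conormal vectors (Sections 9–11).

**Conventions.** We write $x,y,z$ for elements of $RB$, and for points of their orbits when no confusion arises; $d_x=\dim\mathcal O_x$; $b_x=\tilde{\underline H}_x$; $F_j=F_{1,j}$; $u=u_1$; $[n]=\{1,\dots,n\}$; $\mathbb N\ni0$. For $1\le i\le N-1$, $\pi_i:X\to X_i$ forgets $F_{1,i}$ and $\pi_i'$ forgets $F_{2,i}$; $L_i(x)=\pi_i^{-1}\pi_i(x)\cong\mathbb P(F_{i+1}/F_{i-1})$. $C_i=H_{s_i}+\mathbf v^{-1}=\mathbf v^{-1}(T_{s_i}+1)$ acts through the first flag, $C_i'$ through the second. As $T_w\mapsto T_{w^{-1}}$ is an anti-involution, we regard $\mathcal R$ as a left $\mathbf H\otimes\mathbf H$-module; sub-bimodules are the submodules stable under all $C_i,C_i'$.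

Swapping the flags is the involution $(w,\beta)\mapsto(w^{-1},w(\beta))$ of $RB$ (use the basis $e'_{j}=e_{w^{-1}(j)}$). It exchanges the two actions, preserves the KL basis, exchanges $u_1$ and $u_2$, and maps type $(\lambda,\lambda',\nu)$ to $(\lambda',\lambda,\nu)$. So all that we prove for the first flag holds for the second.

Partitions have rows equal to the Jordan block sizes, so $\dim\ker u^m$ is the number of boxes in columns $\le m$. $\lambda^T$ is the transpose, $n(\lambda)=\sum_j(j-1)\lambda_j=\sum_k\binom{\lambda_k^T}2$.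

The stabilizer of a point of $X$ or $X_i$ consists of the invertible elements $1+a$ with $a$ in a linear space of endomorphisms (those preserving the given subspaces and killing $v$). Over $\mathbb C$ this is a nonempty Zariski open subset of an affine space, hence connected. So equivariant local systems on orbits in $X$ and $X_i$ are trivial.

## 4. How orbits cut the lines $L_i(x)$

The Hecke action sums over lines $L_i(x)$, so we must know how orbits meet them.

**Lemma 4.1.** Let $x\in\mathcal O_{(w,\beta)}$ be in normal form, over any field. Let $\{p,r\}=\{i,i+1\}$ with $w(p)<w(r)$ and $\ell=\langle F_{i-1},e_p\rangle$. The partition of $L_i(x)$ by $\mathrm{GL}$-orbits is: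

* (a) if $r\notin\beta$: $\{\ell\}$ and $L_i\setminus\ell\cong\mathbb A^1$;
* (b) if $r\in\beta$, $p\notin\beta$ and some $j\in\beta$ has $j>i+1$, $w(j)>w(p)$: again $\{\ell\}$ and $\mathbb A^1$;
* (c) if $r\in\beta$, $p\notin\beta$ and there is no such $j$: $\{\ell\}$, $\{\langle F_{i-1},e_r\rangle\}$, and the remaining $\mathbb G_m$;
* (d) if $p,r\in\beta$ (then $p=i+1$, $r=i$): $\{\ell\}$, $\{\langle F_{i-1},e_r+e_p\rangle\}$, and the remaining $\mathbb G_m$.

*Proof.* Points of $L_i(x)$ are $F'_i=F_{i-1}+\langle f\rangle$, $0\ne f\in\langle e_p,e_r\rangle$. The coordinate subspace $F_{i-1}+F_{2,w(p)}$ contains $e_p$ but not $e_r$, so $\dim (F_i'\cap F_{2,w(p)})$ jumps exactly at $f\propto e_p$: the point $\ell$ is separated from the others by the relative position of the flags. Write the other points as $f=e_r+ce_p$.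

If $a\in\mathrm{End}(V)$ preserves $F_j$ ($j\ne i$) and $F_2$ and kills $v$, then invertible elements $1+ta$ fix $\pi_i(x)$ and act on $L_i(x)$.

(a) $a=E_{pr}$ preserves $F_2$ since $w(p)<w(r)$ and kills $v$ since $r\notin\beta$. It sends $c$ to $c+t$.

(b) $a=E_{pr}-E_{pj}$ kills $v$ since $r,j\in\beta$, preserves $F_j$ ($j\neq i$) since $p\le i+1<j$, and preserves $F_2$ since $w(p)<w(r),w(j)$. Also $a^2=0$. Again $c\mapsto c+t$.

(c) $a=E_{pp}$ kills $v$, and $1+ta$ scales $e_p$, so it is transitive on $c\ne0$. By assumption all $j\in\beta$ with $j>i+1$ have $w(j)\le k:=w(p)-1$. The coordinate subspace $F_{i-1}+F_{2,k}$ contains neither $e_p$ nor $e_r$, and $v\equiv e_r$ modulo it. So $v\in F_i'+F_{2,k}$ iff $f\propto e_r$. This is a $\mathrm{GL}$-invariant condition and it separates $f=e_r$ from $c\ne0$.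

(d) As $i,i+1\in\beta$, $w(i)>w(i+1)$, so $p=i+1$, $r=i$. Take $a=E_{pr}-E_{pp}$; it kills $v$. Then $1+ta$ maps $e_r+ce_p$ to $e_r+(c+t-ct)e_p$, so $1-c'=(1-c)(1-t)$, transitive on $c\ne1$. All $j\in\beta$ with $j>i+1=p$ have $w(j)<w(p)$ by the antichain condition, so with the same $k$ we have $v\equiv e_r+e_p$ modulo $F_{i-1}+F_{2,k}$, and $v\in F'_i+F_{2,k}$ iff $f\propto e_r+e_p$. $\square$

**Lemma 4.2 (field independence).** The labels in $RB$ of the pieces in Lemma 4.1 do not depend on the field.

*Proof.* The label $(w,\beta)$ is determined by the relative position of the flags and the set of $(a,b)$ with $v\in F_{1,a}+F_{2,b}$. Indeed, in normal form $v\in F_{1,a}+F_{2,b}$ iff no $j\in\beta$ has $j>a$ and $w(j)>b$; the maximal elements of the complementary set are the pairs $(j-1,w(j)-1)$ with $j$ maximal in $\beta$ for $\prec$, and these are all $j\in\beta$ because $\beta$ is an antichain. Now the pieces have representatives with $f=e_p$, $e_r$ or $e_r+e_p$. If $f=e_r+e_p$, replace the basis vector $e_r$ by $e_r+e_p$; the new basis is still adapted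 to $F_2$ since $w(p)<w(r)$. In the resulting basis both flags are coordinate flags and $v$ has coefficients in $\{0,\pm1\}$. So the relative position and the set of $(a,b)$ are the same over every field. $\square$

Two points of $L_i(x)$ in one $\mathrm{GL}$-orbit are conjugate by an element that fixes $\pi_i(x)$. So the pieces are the orbits of $\mathrm{Stab}(\pi_i(x))$ on $L_i(x)$. Each line has one *open piece* ($\mathbb A^1$ or $\mathbb G_m$) and one or two *closed pieces* (points).

**Definition (descents).** $i\in L(x)$ iff $\mathcal O_x\cap L_i(x)$ is the open piece. $R(x)$ is defined likewise with the second flag. If $y$ is a closed piece of $L_i(x)$ and $x$ lies in the open piece, we say that *$x$ is $i$-open over $y$*.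

For $N=2$: the line over $(B,v)$ with $v\notin B$ has closed pieces $(e,\{2\})$, $(s,\{1\})$ and open piece $(s,\{1,2\})$. Altogether $L=\{1\}$ for $(s,\emptyset),(s,\{2\}),(s,\{1,2\})$ and $L=\emptyset$ for the rest.

If $i\in L(x)$, then $\mathcal O_x$ is open dense in $\pi_i^{-1}\pi_i(\mathcal O_x)$ and, $\pi_i$ being a $\mathbb P^1$-bundle, $\overline{\mathcal O_x}=\pi_i^{-1}\pi_i(\overline{\mathcal O_x})$. If $x$ is $i$-open over $y$, then $d_y=\dim\pi_i(\mathcal O_x)=d_x-1$.

In normal form $x$ itself is the point $f=e_i$. If $w(i)<w(i+1)$, this is $\ell$, so $i\notin L(x)$. If $w(i)>w(i+1)$, then $p=i+1$, $r=i$, and $f=e_r$ lies in the open piece in cases (a), (b), (d). Hence: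
$$\begin{gathered}\text{if }w(i)>w(i+1)\text{ and }i\notin L(w,\beta),\text{ then } i\in\beta,\ i+1\notin\beta,\\ \text{and no }j\in\beta\text{ has }j>i+1,\ w(j)>w(i+1).\end{gathered}\tag{2}$$

**Lemma 4.3.** If $L(w,\beta)=R(w,\beta)=\emptyset$, then $w=e$, and $\overline{\mathcal O_{(w,\beta)}}$ is smooth.

*Proof.* Suppose $w\ne e$, so $w(i)>w(i+1)$ for some $i$. Running from the value $w(i+1)$, whose preimage is $\ge i+1$, up to $w(i)$, whose preimage is $\le i$, we find $k$ with $w(i+1)\le k<w(i)$, $w^{-1}(k)\ge i+1$, $w^{-1}(k+1)\le i$. Then $w^{-1}(k)>w^{-1}(k+1)$ and $k\notin R$, so (2) for the second flag gives $k\in w(\beta)$, i.e. $j:=w^{-1}(k)\in\beta$. By (2) for the first flag $i+1\notin\beta$, so $j>i+1$ and $w(j)=k>w(i+1)$. This contradicts the last part of (2).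

For $w=e$ we have $|\beta|\le1$, and $\overline{\mathcal O_{(e,\{k\})}}=\{(F,F,v):v\in F_k\}$, $\overline{\mathcal O_{(e,\emptyset)}}=\{(F,F,0)\}$ are vector bundles over $\mathrm{Fl}(V)$. $\square$

## 5. Pointwise purity of the intersection complexes

This section and the next show that $C_ib_x$ has non-negative coefficients. We use M. Saito's mixed Hodge modules, through the following facts. A complex $K$ pure of weight $w$ has $K[k]$ pure of weight $w+k$; on a point, pure of weight $w$ means that $\mathrm H^j$ is pure of weight $w+j$. Functors $f_*$ do not decrease weights and $f^*$ do not increase them; for $f$ proper $f_*$ preserves purity, for $f$ smooth $f^*$ does. For $f$ smooth of relative dimension $r$, $f^*[r]$ commutes with intermediate extension. The decomposition theorem holds for pure complexes. A polarizable variation of Hodge structure (VHS) whose local system is trivial is constant (theorem of the fixed part). Let $\mathrm{IC}_x^H$ be the intermediate extension of $\mathbb Q^H_{\mathcal O_x}[d_x]$; it is pure of weight $d_x$.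

**Lemma 5.1.** For $x\in X$ any point, $\mathrm H^j(\mathrm{IC}^H_y)_x$ is pure of weight $j+d_y$.

*Proof.* **Step 1: a one-parameter group fixing $x$.** The purpose is to contract a transversal slice to $x$. Let $x=(F_1,F_2,v)$ be the normal form of $(w,\beta)$. Let $D=\{k:k\prec b\text{ for some }b\in\beta\}$ and $U=[N]\setminus(D\cup\beta)$; $D\cap\beta=\emptyset$ as $\beta$ is an antichain. Put
$$\chi_j=N+1-j\ (j\in D),\qquad\chi_j=0\ (j\in\beta),\qquad\chi_j=-j\ (j\in U).$$
Then $j\prec k$ implies $\chi_j>\chi_k$. Indeed, if $k\in D\cup\beta$, then $j\in D$ by transitivity; so $j\prec k$ is only possible with both in $D$, or $j\in D,k\in\beta$, or $k\in U$; and $j<k$ settles the cases inside $D$ and inside $U$. Let $\gamma(t)=\mathrm{diag}(t^{\chi_j})$. It fixes both coordinate flags, and $v$ since $\chi=0$ on $\beta$.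

**Step 2: $\gamma$ has positive weights on the conormal space $N_x^*$.** This says that $\gamma^{-1}$ contracts the normal directions. $N^*_x$ is the set of $(u_1,u_2,v^*)$ satisfying (1) with $u_1\in\mathfrak n_1=\langle E_{jk}:j<k\rangle$ and $u_2\in\mathfrak n_2=\langle E_{jk}:w(j)<w(k)\rangle$. Consider $(u_1,u_2,v^*)\mapsto v^*$. Its kernel is $\cong\mathfrak n_1\cap\mathfrak n_2=\langle E_{jk}:j\prec k\rangle$, with weights $\chi_j-\chi_k>0$. Its image consists of $v^*$ with $v\otimes v^*=\sum_{j\in\beta}\sum_kv^*_kE_{jk}\in\mathfrak n_1+\mathfrak n_2$. If $v_k^*\ne0$, then for each $j\in\beta$ we have $j<k$ or $w(j)<w(k)$. This excludes $k\in\beta$ (take $j=k$) and $k\in D$ (take $j\in\beta$ with $k\prec j$). So $k\in U$, and the weight of $e_k^*$ is $-\chi_k>0$. Hence all weights on $N_x^*$ are positive, and $\gamma^{-1}$ acts on $T_xX/T_x\mathcal O_x$ with positive weights.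

**Step 3: the slice.** Here we reduce $\mathrm{IC}_y$ near $x$ to a complex on a contractible slice. Let $\mathfrak n_1^-=\langle E_{jk}:j>k\rangle$, $\mathfrak n_2^-=\langle E_{jk}:w(j)>w(k)\rangle$. The map $(n,n',y)\mapsto(e^nF_1,e^{n'}F_2,v+y)$ is an open embedding $\mathfrak n_1^-\oplus\mathfrak n_2^-\oplus V\to X$ sending $0$ to $x$, and it is $\gamma$-equivariant since $\gamma$ fixes $F_1,F_2,v$. Let $\Sigma$ be a $\gamma$-stable linear complement to $T_x(\mathrm{GL}\cdot x)$ in this vector space. The map $p:\mathrm{GL}\times\Sigma\to X$, $(g,s)\mapsto gs$, has surjective differential at $(1,x)$, so it is smooth there, and by equivariance on $\mathrm{GL}\times$(neighbourhood of $x$ in $\Sigma$). Since $p(g\gamma^{-1},\gamma s)=p(g,s)$, the smooth locus is stable under $s\mapsto\gamma(t)^{\pm1}s$, and $\gamma^{-1}$ contracts $\Sigma$ to $x$; so $p$ is smooth everywhere. Its relative dimension is $r=N^2+(N^2-d_x)-N^2=N^2-d_x$. We have $p^{-1}(\mathcal O_y)=\mathrm{GL}\times(\Sigma\cap\mathcal O_y)$, so $\Sigma\cap\mathcal O_y$ is smooth of pure dimension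 $d_y+r-N^2=d_y-d_x$. Both $p^*\mathrm{IC}_y^H[r]$ and $\mathbb Q^H_{\mathrm{GL}}[N^2]\boxtimes\mathrm{IC}^H_{\Sigma\cap\overline{\mathcal O_y}}$ are the intermediate extension of the (shifted) constant module on $\mathrm{GL}\times(\Sigma\cap\mathcal O_y)$. Restricting to $\{1\}\times\Sigma$:
$$K:=\mathrm{IC}_y^H|_\Sigma\cong\mathrm{IC}^H_{\Sigma\cap\overline{\mathcal O_y}}[N^2-r]=\mathrm{IC}^H_{\Sigma\cap\overline{\mathcal O_y}}[d_x],$$
which is pure of weight $(d_y-d_x)+d_x=d_y$, and $\gamma$-equivariant.

**Step 4: contraction.** This turns purity of the complex into purity of the stalk. Let $a:\Sigma\to pt$ and $i_0:\{0\}\to\Sigma$, where $0$ corresponds to $x$. For a complex equivariant under a contracting linear $\mathbb G_m$-action the natural morphism $a_*K\to a_*i_{0*}i_0^*K=i_0^*K$ is an isomorphism (contraction lemma; it can be checked on underlying complexes). Now $a_*K$ has weights $\ge d_y$ and $i_0^*K$ has weights $\le d_y$. So $i_0^*K$ is pure of weight $d_y$. $\square$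

## 6. Pushing forward along $\pi_i$: parity and positivity

For a bounded complex $A$ of mixed Hodge structures put $E(A)=\sum_{j,k}(-1)^j\dim\mathrm{Gr}^W_k\mathrm H^j(A)\,\mathbf v^k$, and for a complex $K$ on $X$ of the kind considered put $h(K)=\sum_yE(K_{x_y})T_y\in\mathcal R$, where $x_y\in\mathcal O_y$ and $T_y=\mathbf v^{d_y}H_y$.

**Lemma 6.1.** $h(\pi_i^*\pi_{i*}\mathrm{IC}^H_y)=(T_{s_i}+1)\,h(\mathrm{IC}_y^H)$.

*Proof.* By proper base change the stalk at $x$ is $R\Gamma(L_i(x),\mathrm{IC}_y)$. Cut $L_i(x)$ into the pieces of Lemma 4.1; $E$ of $R\Gamma_c$ is additive. On each orbit the cohomology sheaves of $\mathrm{IC}_y^H$ are polarizable pure VHS (Lemma 5.1) with trivial local system, hence constant. So a piece $P\subset\mathcal O_{y'}$ contributes $E(R\Gamma_c(P))\,E((\mathrm{IC}_y)_{x_{y'}})$, where $E(R\Gamma_c(P))=1,\ \mathbf v^2,\ \mathbf v^2-1$ for $P=pt,\mathbb A^1,\mathbb G_m$. On the other side $((T_{s_i}+1)T_{y'})(x)=\#(L_i(x)\cap\mathcal O_{y'})(\mathbb F_q)$, which by Lemmas 4.1 and 4.2 is given by the same polynomials in $q=\mathbf v^2$.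 $\square$

**The decomposition.** By the decomposition theorem, equivariance, connectedness of stabilizers, and constancy of polarizable VHS with trivial local system, $\pi_{i*}\mathrm{IC}_y^H$ is a direct sum of $\mathrm{IC}_Z^H[-k]\otimes M$ with $Z$ orbit closures in $X_i$ and $M$ pure Hodge structures placed in degree $0$. Since $\pi_i$ is smooth of relative dimension 1, $\pi_i^*\mathrm{IC}_Z[1]=\mathrm{IC}_{\pi_i^{-1}Z}$, and $\pi_i^{-1}Z$ is the closure of an orbit $\mathcal O_{y'}$ with $i\in L(y')$. So
$$\pi_i^*\pi_{i*}\mathrm{IC}^H_y[1]=\bigoplus_{y',k}\mathrm{IC}^H_{y'}[-k]\otimes M_{y',k},\qquad M_{y',k}\ne0\Rightarrow i\in L(y').\tag{3}$$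
The left side is pure of weight $d_y+1$, and $\mathrm{IC}_{y'}^H[-k]$ is pure of weight $d_{y'}-k$; so $M_{y',k}$ has weight $d_y+1+k-d_{y'}$.

$$\text{If $x$ is $i$-open over $y$, then $\mathrm{IC}_x$ occurs in (3) with $k=0$.}\tag{4}$$
To see this, note that $\mathcal O_x$ is open dense in the support $\pi_i^{-1}\pi_i(\overline{\mathcal O_y})=\overline{\mathcal O_x}$. At a point of $\mathcal O_x$, the set $L_i\cap\overline{\mathcal O_y}$ is one point: the open piece is in $\mathcal O_x\not\subset\overline{\mathcal O_y}$, and a second closed piece would lie in a different orbit of the same dimension as $\mathcal O_y$. So the stalk of (3) there is $\mathbb Q[d_y+1]=\mathbb Q[d_x]$ up to a twist, and only summands with $y'=x$ contribute.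

**Lemma 6.2 (parity).** $\mathrm H^j(\mathrm{IC}_x)_{x'}\neq0$ implies $j\equiv d_x\pmod2$. Hence $h(\mathrm{IC}_x^H)=(-\mathbf v)^{d_x}b_x$. Moreover the stalks of $\pi_i^*\pi_{i*}\mathrm{IC}_y[1]$ live in degrees $\equiv d_y+1$.

*Proof.* Induction on $d_x$. If $L(x)=R(x)=\emptyset$, the closure is smooth by Lemma 4.3 and the parity claim is clear. Otherwise, by the symmetry of the flags, say $i\in L(x)$. Let $y$ be a closed piece of $L_i(x)$, so $d_y=d_x-1$, and $K=\pi_i^*\pi_{i*}\mathrm{IC}_y^H[1]$. By Lemma 5.1 the coefficient of $T_{y''}$ in $h(\mathrm{IC}_y^H)$ is $\sum_j(-1)^j\dim\mathrm H^j\,\mathbf v^{j+d_y}$, which by induction has only even powers of $\mathbf v$. So $h(K)=-(T_{s_i}+1)h(\mathrm{IC}_y^H)$ has only even powers. On the other hand, by (3) and Lemma 5.1, $\mathrm H^j(K_{x'})$ is a sum of terms $\mathrm H^{j-k}(\mathrm{IC}_{y'})_{x'}\otimes M_{y',k}$ of weight $(j-k+d_{y'})+(d_y+1+k-d_{y'})=j+d_y+1$. So different $j$ contribute different powers $\mathbf v^{j+d_y+1}$, nothing cancels in $h(K)$, and $\mathrm H^j(K_{x'})=0$ unless $j\equiv d_y+1=d_x$.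 By (4), $\mathrm{IC}_x$ is a summand of $K$ with $k=0$; the parity claim for $x$ follows. The argument for $K$ used only parity for $y$; as parity is now known for all orbits, the last assertion follows. Finally, by Lemma 5.1 and parity
$$h(\mathrm{IC}_x^H)=\sum_y\sum_j(-1)^{j}\dim\mathrm H^j(\mathrm{IC}_x)_{x_y}\,\mathbf v^{j+d_x}\,\mathbf v^{d_y}H_y=(-\mathbf v)^{d_x}b_x.\qquad\square$$

**Proposition 6.3.**
1. If $i\in L(x)$, then $C_ib_x=(\mathbf v+\mathbf v^{-1})b_x$.
2. For all $x$, $C_ib_x=\sum_ya_yb_y$ with $a_y\in\mathbb N[\mathbf v^{\pm1}]$, and $a_y\ne0$ implies $i\in L(y)$.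
3. If $y$ is $i$-open over $x$, then $a_y\ne0$.

The same holds for $C_i'$ and $R$.

*Proof.* (1) $\mathrm{IC}_x$ is, up to shift, pulled back from $X_i$, so the coefficients of $h(\mathrm{IC}^H_x)$ are constant along each $L_i$, and $T_{s_i}+1=\mathbf vC_i$ multiplies $h(\mathrm{IC}_x^H)$ by $q+1=\mathbf v^2+1$.

(2) Apply $h$ to (3), with $x$ in the role of $y$ and $y$ in the role of $y'$. By Lemmas 6.1 and 6.2 the left side is $-(T_{s_i}+1)(-\mathbf v)^{d_x}b_x$, and a summand on the right gives $(-1)^k(-\mathbf v)^{d_y}\dim M_{y,k}\,\mathbf v^{d_x+1+k-d_y}b_y$: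
$$(-1)^{d_x+1}\mathbf v^{d_x+1}C_ib_x=\sum_{y,k}(-1)^{k+d_y}\dim M_{y,k}\,\mathbf v^{d_x+1+k}\,b_y.$$
The summand $\mathrm{IC}_y[-k]$ has a nonzero stalk in degree $k-d_y$ at points of $\mathcal O_y$; so by the last part of Lemma 6.2 $M_{y,k}\ne0$ forces $k-d_y\equiv d_x+1$. All signs agree and $C_ib_x=\sum_{y,k}\dim M_{y,k}\,\mathbf v^kb_y$.

(3) This is (4). $\square$

The formulas of Section 2 are instances: $(s,\{1,2\})$ is $1$-open over $(s,\{1\})$ and indeed occurs in $C b_{(s,\{1\})}$.

## 7. Cells as strongly connected components, and irreducibility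

Write $x\to y$ if $b_y$ occurs in some $C_ib_x$ or $C_i'b_x$. The $C_i,C_i'$ generate the action, so a subset of the KL basis spans a sub-bimodule iff it is closed under $\to$. Hence the bimodule KL cells are the strongly connected components of the graph $\to$, single elements included.

Put $\mathbf v=1$. Then $\mathcal R_1=\mathcal R|_{\mathbf v=1}\otimes\mathbb Q$ is a module over $W\times W$, $W=S_N$, with $C_i\mapsto1+s_i$, $C_i'\mapsto1+s_i'$. By Proposition 6.3:
$$\begin{gathered}(1+s_i)b_x=2b_x\text{ if }i\in L(x);\ \text{in general }(1+s_i)b_x\text{ is a combination}\\ \text{with coefficients in }\mathbb N\text{ of }b_y\text{ with }i\in L(y);\quad\text{similarly for }s_i',R.\end{gathered}\tag{5}$$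
Because $a_y\in\mathbb N[\mathbf v^{\pm1}]$, $a_y\ne0$ iff $a_y(1)\ne0$: the graph $\to$ can be read off at $\mathbf v=1$.

**Definition (cell module).** For a KL cell $C$ let $M_C$ be the span in $\mathcal R_1$ of all $b_y$ with $y$ reachable from $C$, modulo the span of those with $y$ reachable and not in $C$. (The second set is closed under $\to$: if it led back to $C$, its elements would be in $C$.)

$M_C$ has basis $b_x$, $x\in C$, it satisfies (5), and $\to$ on $C$ is strongly connected.

For $J\subset[N-1]$ let $W_J=\langle s_j:j\in J\rangle$, a Young subgroup; $\mu(J)$ is the partition of its sorted block sizes. Let $M$ be any $W\times W$-module with a basis satisfying (5). Then $M^{s_i}=(1+s_i)M=\langle b_x:i\in L(x)\rangle$: the inclusion "$\subset$" of the last equality is (5), and $b_x=\frac12(1+s_i)b_x$ if $i\in L(x)$. Intersections and sums of coordinate subspaces are coordinate subspaces, so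
$$M^{W_J\times W_{J'}}=\langle b_x:J\subset L(x),\ J'\subset R(x)\rangle,\tag{6}$$
$$\sum_{i\in J}(1+s_i)M+\sum_{i\in J'}(1+s_i')M=\langle b_x:J\cap L(x)\ne\emptyset\text{ or }J'\cap R(x)\neq\emptyset\rangle.\tag{7}$$
The quotient of $M$ by (7) is the largest quotient on which all these $s_i,s'_i$ act by $-1$, i.e. the $\mathrm{sgn}_{W_J}\otimes\mathrm{sgn}_{W_{J'}}$-coinvariants.

Textbook facts: let $V_\lambda$ be the Specht module, $V_{(N)}$ trivial. Then $\dim V_\lambda^{W_J}=K_{\lambda\mu(J)}$ (Kostka number), nonzero iff $\lambda\ge\mu(J)$ in dominance order, and $K_{\lambda\lambda}=1$. As $V_\lambda\otimes\mathrm{sgn}=V_{\lambda^T}$, $\mathrm{sgn}_{W_J}$ occurs $K_{\lambda^T\mu(J)}$ times in $V_\lambda$; for $\mu(J)=\kappa^T$ this is nonzero iff $\lambda\le\kappa$.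

**Proposition 7.1.** For each KL cell $C$, $M=M_C$ is an irreducible $W\times W$-module.

*Proof.* Order pairs of partitions by the product of the dominance orders.

**Step 1: all constituents are isomorphic.** Positivity is used to compare a maximal constituent with any other one. Let $(\lambda,\lambda')$ be maximal among the pairs with $V_\lambda\otimes V_{\lambda'}$ occurring in $M$, and $m$ its multiplicity. Choose $J,J'$ with $\mu(J)=\lambda$, $\mu(J')=\lambda'$. A constituent $(\mu,\mu')$ contributes to $M^{W_J\times W_{J'}}$ only if $(\mu,\mu')\ge(\lambda,\lambda')$; so $M^{W_J\times W_{J'}}$ lies in the isotypic part $V_\lambda\otimes V_{\lambda'}\otimes\mathbb Q^m$ and equals (line)$\,\otimes\,\mathbb Q^m$. Each nonzero vector in it generates a submodule isomorphic to $V_\lambda\otimes V_{\lambda'}$. By (6) it contains some $b_{x_0}$.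

Let $(\kappa,\kappa')$ be any constituent of $M$; choose $I,I'$ with $\mu(I)=\kappa^T$, $\mu(I')=\kappa'^T$. The $\mathrm{sgn}_{W_I}\otimes\mathrm{sgn}_{W_{I'}}$-coinvariants of $M$ are nonzero, so by (7) there is $z\in C$ with $L(z)\cap I=\emptyset=R(z)\cap I'$, and the images of such $b_z$ are a basis of the coinvariants. By strong connectedness there is a path from $x_0$ to $z$; since coefficients are non-negative nothing cancels along it, and $b_z$ occurs in $hb_{x_0}$ for some (possibly empty) product $h$ of elements $1+s_i,1+s_i'$. So $\mathbb Q[W\times W]b_{x_0}\cong V_\lambda\otimes V_{\lambda'}$ has nonzero image in the coinvariants, hence nonzero coinvariants itself, and $\lambda\le\kappa$, $\lambda'\le\kappa'$. By maximality $(\kappa,\kappa')=(\lambda,\lambda')$. So $M\cong(V_\lambda\otimes V_{\lambda'})^m$.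

**Step 2: $m=1$.** Again by positivity. By (6), $m=\dim M^{W_J\times W_{J'}}$ is the number of $x\in C$ with $J\subset L(x)$, $J'\subset R(x)$. Suppose $x_1\ne x_2$ are two of them. Let $E$ be the projector of $M$ onto $M^{W_J\times W_{J'}}$ (group average). Its matrix in the basis $b$ is non-negative: for an invariant inner product the elements $\frac12(1+s_i)$ ($i\in J$), $\frac12(1+s_i')$ ($i\in J'$) are orthogonal projections; let $P$ be their product in some order. $P$ is the identity on the common fixed space and preserves its orthogonal complement. There its norm is $<1$: $|P\eta|=|\eta|$ forces each projection to fix $\eta$, so $\eta=0$. So $E=\lim P^n$, and each $P^n$ has non-negative matrix by (5).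

Take a product $h$ as above such that $b_{x_2}$ occurs in $hb_{x_1}$; all coefficients of $hb_{x_1}$ are $\ge0$. As $Eb_{x_2}=b_{x_2}$ and $E\ge0$, $b_{x_2}$ occurs in $Ehb_{x_1}$. But $Ehb_{x_1}\in(\mathbb Q[W\times W]b_{x_1})^{W_J\times W_{J'}}=\mathbb Qb_{x_1}$, because $\mathbb Q[W\times W]b_{x_1}\cong V_\lambda\otimes V_{\lambda'}$ has one-dimensional invariants. This is a contradiction. $\square$

## 8. Two adjacent reflections

The next lemma will produce arrows in both directions from an arrow in one.

**Lemma 8.1.** Let $s=s_i$, $t=s_{i+1}$. Let $S$ (resp. $\mathsf T$) be the set of $x\in RB$ with $L(x)\cap\{i,i+1\}=\{i\}$ (resp. $=\{i+1\}$). If $x\in S$, $y\in\mathsf T$ and either $b_y$ occurs in $(1+t)b_x$ or $b_x$ occurs in $(1+s)b_y$, then both hold. In particular $x\to y\to x$ through the first-flag action.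

*Proof.* Let
$$Q=\langle b_x:L(x)\cap\{i,i+1\}\ne\emptyset\rangle\big/\langle b_x:\{i,i+1\}\subset L(x)\rangle .$$
The numerator is $(1+s)\mathcal R_1+(1+t)\mathcal R_1$, stable under $1+s$ and $1+t$; the denominator is the space of $\langle s,t\rangle$-invariants by (6). So $Q$ is a module for $\langle s,t\rangle\cong S_3$ with basis $S\sqcup\mathsf T$. By (5), $1+s$ is $2$ on $S$ and maps $\langle\mathsf T\rangle$ to $\langle S\rangle$ by a matrix $B$; $1+t$ is $2$ on $\mathsf T$ and maps $\langle S\rangle$ to $\langle\mathsf T\rangle$ by a matrix $A$; both have entries in $\mathbb N$. Expanding,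
$$(1+s)(1+t)(1+s)-(1+s)=\sum_{g\in\langle s,t\rangle}g=(1+t)(1+s)(1+t)-(1+t).$$
This element maps $\mathcal R_1$ into $\langle s,t\rangle$-invariants, so it is $0$ on $Q$. On $S$ the left expression is $2BA-2$, on $\mathsf T$ the right one is $2AB-2$. So $A$ and $B$ are mutually inverse. If a row $y$ of $A$ had nonzero entries in two columns $x\ne x'$, choose $z$ with $B_{zy}>0$; then $(BA)_{zx}>0$ and $(BA)_{zx'}>0$, impossible for the identity matrix. So every row of $A$ has exactly one nonzero entry; the same holds for $B$, and by integrality these entries are $1$. So $A$ is a permutation matrix and $B=A^{-1}$ is its transpose: $A_{yx}\ne0$ iff $B_{xy}\ne0$. $\square$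

This gives each $x\in S$ a partner in $\mathsf T$ in the same KL cell, but does not say which one. The partner will be found through conormal vectors.

## 9. Components of $Y$ as pairs of standard tableaux

### Kernel filtrations

**Lemma 9.1.** Let $M_2\subset M_1$ be $u$-stable subspaces for a nilpotent $u$, of types $\rho\subset\kappa$, and $D_m$ the image of $\ker u^m\cap M_1$ in $M_1/M_2$. Then $\dim D_m$ is the number of boxes of $\kappa/\rho$ in columns $\le m$, and $uD_m\subset D_{m-1}$. If $H\supset M_2$ is a $u$-stable hyperplane of $M_1$, then its type is $\kappa$ minus a box in column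
$$\min\{m:D_m\not\subset H/M_2\},\tag{8}$$
and the image of $\ker u^m\cap H$ in $H/M_2$ is $D_m\cap H/M_2$.

*Proof.* $\dim D_m=\dim(\ker u^m\cap M_1)-\dim(\ker u^m\cap M_2)$. Since $M_2\subset H$, $\ker u^m\cap M_1\subset H$ iff $D_m\subset H/M_2$; so $\dim(\ker u^m\cap H)$ equals $\dim(\ker u^m\cap M_1)$ for $m$ below (8) and is one less from there on. If a vector of $D_m$ lies in $H/M_2$, any lift to $\ker u^m\cap M_1$ lies in $H$. $\square$

In the situation of the lemma we say that $H$ *arises from $M_1$ by removing* that box.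

### Irreducibility of the space of points of given type

**Lemma 9.2.** Let $M$ be a finite-dimensional $\mathbb C[x]$-module on which $x$ is nilpotent, $m\in M$. The pair $(M,m)$ is determined up to isomorphism by the types $\lambda$ of $M$ and $\nu$ of $M/\mathbb C[x]m$. More precisely, $M$ has a decomposition into cyclic modules with generators such that $m=\sum_{j=1}^rx^{c_j}e_j$, where $e_j$ generates a block of length $l_j$ and
$$0\le c_1<\dots<c_r,\qquad 0<l_1-c_1<\dots<l_r-c_r.\tag{9}$$
For any such $m$, put $\sigma_1=c_1$, $\sigma_{j+1}=l_j-c_j+c_{j+1}$. Then $0\le\sigma_1<l_1<\sigma_2<l_2<\dots<\sigma_r<l_r$, and $\nu$ is obtained from $\lambda$ by replacing the parts $l_j$ by $\sigma_j$.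

*Proof.* **Step 1: reach the normal form (9).** Write $M=\bigoplus_q(\mathbb C[x]/x^{\lambda_q})e_q$. Absorbing units into the $e_q$, $m=\sum_{q\in I}x^{c_q}e_q$ with $0\le c_q<\lambda_q$. Suppose $q\ne q'\in I$ satisfy $c_{q'}\ge c_q$ and $\lambda_{q'}-c_{q'}\le\lambda_q-c_q$. Replace $e_q$ by $e_q+x^{c_{q'}-c_q}e_{q'}$. It is still killed by $x^{\lambda_q}$, because $\lambda_q+c_{q'}-c_q\ge\lambda_{q'}$, and $x^{c_q}$ times it is $x^{c_q}e_q+x^{c_{q'}}e_{q'}$; so $q'$ can be removed from $I$. Repeat until no such pair remains. Then the $c_q$ are distinct (if $c_q=c_{q'}$, one ordering of the pair would be allowed), and $c_q<c_{q'}$ implies $\lambda_q-c_q<\lambda_{q'}-c_{q'}$. Renumbering gives (9).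

**Step 2: compute the quotient.** The inequalities for $\sigma_j$ follow from (9): $\sigma_{j+1}-l_j=c_{j+1}-c_j>0$ and $l_{j+1}-\sigma_{j+1}=(l_{j+1}-c_{j+1})-(l_j-c_j)>0$. Let $f_k=\sum_{j\ge k}x^{c_j-c_k}e_j$, $f_{r+1}=0$. As $e_k=f_k-x^{c_{k+1}-c_k}f_{k+1}$ for $k<r$ and $e_r=f_r$, the $f_k$ generate $\bigoplus_{j\le r}\mathbb C[x]e_j$. Modulo $m$ we have $x^{\sigma_k}f_k\equiv0$ for all $k$: for $k=1$, $x^{\sigma_1}f_1=m$; and from $x^{l_k}e_k=0$ we get $x^{\sigma_{k+1}}f_{k+1}=x^{l_k}f_k\equiv0$, as $l_k\ge\sigma_k$. So $\big(\bigoplus_{j\le r}\mathbb C[x]e_j\big)/\mathbb C[x]m$ is a quotient of $\bigoplus_j\mathbb C[x]/x^{\sigma_j}$. But $\dim\mathbb C[x]m=\max_j(l_j-c_j)=l_r-c_r=\sum_j(l_j-\sigma_j)$ (telescoping), so the dimensions agree and it equals it. The blocks not involved are unchanged.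

**Step 3: recover the normal form from $\lambda,\nu$.** By the strict interlacing no $\sigma_j$ equals any $l_{j'}$. So the multiset differences $\lambda\setminus\nu$ and $\nu\setminus\lambda$ give the $l_j$ and the nonzero $\sigma_j$ ($\sigma_1=0$ iff there is one fewer), hence the $c_j$. $\square$

Example: $\lambda=(3,1)$, $m=e_1+xe_2$ with $l_1=1$, $l_2=3$, $c=(0,1)$. Then $\sigma=(0,2)$, $\nu=(2)$; indeed $\dim\mathbb C[x]m=2$.

For $t=(\lambda,\lambda',\nu)$ put $m=|\nu|$, $d=N-m$. Let $Z_t$ be the (locally closed) set of $(u_1,u_2,v,v^*)$ of type $t$ with $u_1,u_2$ nilpotent and (1).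

**Lemma 9.3.** $Z_t$ is empty or irreducible.

*Proof.* If $d=0$, then $v=0$ and $u_2=-u_1$ on $Z_t$; so $Z_t=\{u_1\text{ of type }\lambda\}\times V^*$ if $\lambda=\lambda'=\nu$, and $Z_t=\emptyset$ otherwise. Let $d\ge1$.

**Step 1: linear parameters.** We describe all points with given $d,\nu$. Let $A=\mathbb C[x]/x^d$, $J$ multiplication by $x$, $v_0=1\in A$, and $(W_\nu,n)$ a nilpotent of type $\nu$. For $a\in\mathrm{Hom}(W_\nu,A)$ put $u_a=\begin{pmatrix}J&a\\0&n\end{pmatrix}$ on $A\oplus W_\nu$. Given a point of type $(\cdot,\cdot,\nu)$, identify $V_0$ with $A$ by $u_1^kv\leftrightarrow x^k$ and choose a complement to $V_0$, identified with $W_\nu$. As $v^*|_{V_0}=0$, the point is the image, under an isomorphism $g:A\oplus W_\nu\to V$, of $(u_a,\,-u_{a+v_0\otimes\xi},\,v_0,\,\xi)$ for some $a$ and $\xi\in W_\nu^*$; and all such images are such points.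

**Step 2: reduce $a$ to one functional.** Write $a=\sum_{k<d}x^k\otimes a_k$, $a_k\in W_\nu^*$, and $p(a)=\sum_{k<d}a_kn^k\in W_\nu^*$. Conjugation by $\begin{pmatrix}1&\varphi\\0&1\end{pmatrix}$ changes $a$ to $a+\varphi n-J\varphi$. For $\varphi=x^k\otimes\psi$ with $k<d-1$ this adds $x^k\otimes\psi n-x^{k+1}\otimes\psi$, which does not change $p$. Taking $\psi$ equal to the current coefficient of $x^{k+1}$, for $k=d-2,\dots,0$, we find that $u_a$ is conjugate to $u_{v_0\otimes p(a)}$. Let
$$S_\lambda=\{\pi\in W_\nu^*:u_{v_0\otimes\pi}\text{ has type }\lambda\}.$$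
The point in Step 1 has type $t$ iff $(p(a),p(a)+\xi)\in S_\lambda\times S_{\lambda'}$. The map $(a,\xi)\mapsto(p(a),p(a)+\xi)$ is linear and onto $W_\nu^*\times W_\nu^*$. So the parameter set of pairs $(a,\xi)$ is isomorphic to $S_\lambda\times S_{\lambda'}\times$ vector space, and it is enough that $S_\lambda$ (and likewise $S_{\lambda'}$) is irreducible or empty; $Z_t$ is then the image of an irreducible variety.

**Step 3: $S_\lambda$ is the image of an irreducible variety.** Let $\pi,\pi'\in S_\lambda$. By Lemma 9.2 there is an invertible $g$ with $gu_{v_0\otimes\pi}=u_{v_0\otimes\pi'}g$ and $gv_0=v_0$. So $g$ is the identity on $A$, $g=\begin{pmatrix}1&\varphi\\0&h\end{pmatrix}$ with $h\in Z(n)$, and $v_0\otimes\pi+\varphi n=J\varphi+v_0\otimes\pi'h$. Let $x^{d-1}\otimes\psi$ be the top term of $\varphi$. By the computation in Step 2, $p(\varphi n-J\varphi)=\psi n^d$ (only the top term contributes, as $Jx^{d-1}=0$). So $\pi'h=\pi+\psi n^d$. Conversely, if $\pi\in S_\lambda$, then $(\pi+\psi n^d)h^{-1}\in S_\lambda$ for all $\psi\in W_\nu^*$ and all invertible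 $h\in Z(n)$: conjugating $u_{v_0\otimes\pi}$ with $\varphi=x^{d-1}\otimes\psi$ gives some $u_a$ with $p(a)=\pi+\psi n^d$, and conjugating by $\mathrm{diag}(1,h)$ turns $a$ into $ah^{-1}$. So $S_\lambda$ is the image of the irreducible variety $W_\nu^*\times Z(n)^\times$ under $(\psi,h)\mapsto(\pi+\psi n^d)h^{-1}$. $\square$

### Flags and tableaux

For a standard Young tableau $T\in\mathrm{SYT}(\lambda)$ let $T_j$ be the shape of the entries $\le j$. For $u$ nilpotent of type $\lambda$ let $\mathcal B_u^T$ be the set of flags $F$ with $uF_j\subset F_j$ and $u|_{F_j}$ of type $T_j$ for all $j$. (Nilpotency gives $uF_j\subset F_{j-1}$ for a $u$-stable flag.) By Lemma 9.1 every $u$-stable flag lies in exactly one $\mathcal B_u^T$. For example, if $u$ has type $(2,1)$, the tableau is decided by $F_2$: it has $2$ in the first row iff $u|_{F_2}\ne0$.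

**Lemma 9.4 (Spaltenstein).** $\mathcal B_u^T$ is irreducible of dimension $n(\lambda)$.

*Proof.* Induction on $N$. Let the box of $N$ in $T$ be in column $k$ and row $\rho=\lambda_k^T$. A hyperplane $H$ is $u$-stable iff $H\supset uV$, as a nilpotent acts by $0$ on $V/H$. Let $D_m\subset V/uV$ be the image of $\ker u^m$; it is spanned by the classes of the generators of the Jordan blocks of size $\le m$. By (8) with $M_2=uV$, $H$ has type $T_{N-1}$ iff $H/uV\supset D_{k-1}$ and $H/uV\not\supset D_k$. These $H$ form an open subset, nonempty since there is a block of size $k$, of the projective space of hyperplanes containing $D_{k-1}$; its dimension is $\#\{q:\lambda_q\ge k\}-1=\rho-1=n(\lambda)-n(T_{N-1})$.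

*$Z(u)$ acts transitively on these $H$.* First, its image in $\mathrm{GL}(V/uV)$ is the full stabilizer of the filtration $(D_m)$: a $\mathbb C[u]$-map sending the generator of a block of size $a$ to the generator of a block of size $b$ exists iff $a\ge b$, so every filtered endomorphism lifts; a lift of an automorphism satisfies $gV+uV=V$, hence is onto. Second, the filtered automorphisms are transitive on the $H$: let $H/uV=\ker f$, $H'/uV=\ker f'$ and choose $e,e'\in D_k$ with $f(e)=f'(e')=1$. The filtrations $D_m\cap\ker f$ and $D_m\cap\ker f'$ have the same dimensions, so there is a filtered isomorphism $\ker f\to\ker f'$; with $e\mapsto e'$ it extends to a filtered automorphism of $V/uV$.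

Fix one $H_0$ and let $T_-$ be the restriction of $T$ to $[N-1]$. The map $Z(u)\times\mathcal B^{T_-}_{u|H_0}\to\mathcal B_u^T$, $(g,F)\mapsto gF$ (completed by $V$), is onto, and $Z(u)$, open in a vector space, is irreducible. So $\mathcal B_u^T$ is irreducible by induction; it fibres over the set of $H$ with fibres of dimension $n(T_{N-1})$, so its dimension is $n(\lambda)$. $\square$

Let $Y_{t,T,T'}\subset Y$ be the set of points of type $t$ with $F_1\in\mathcal B_{u_1}^T$ and $F_2\in\mathcal B_{u_2}^{T'}$.

**Proposition 9.5.** If the type $t=(\lambda,\lambda',\nu)$ occurs as general type of some $Y_x$, then the microlocal cell of type $t$ is in bijection with $\mathrm{SYT}(\lambda)\times\mathrm{SYT}(\lambda')$ via $Y_x=\overline{Y_{t,T,T'}}$. We write $x=(t,T,T')$.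

*Proof.* **Step 1: $Y_{t,T,T'}$ is irreducible of a dimension independent of $T,T'$.** Fix $u_0,u_0'$ of types $\lambda,\lambda'$. Let $\tilde Z$ be the variety of $(z,g,g')\in Z_t\times\mathrm{GL}\times\mathrm{GL}$ with $u_1(z)=gu_0g^{-1}$ and $u_2(z)=g'u_0'g'^{-1}$. It is the pull-back to $Z_t$ of the smooth surjective map $(g,g')\mapsto(gu_0g^{-1},g'u_0'g'^{-1})$ onto the product of the two conjugacy classes. So $\tilde Z\to Z_t$ is open and onto, and its fibres are cosets of the connected group $Z(u_0)\times Z(u_0')$, hence irreducible. Therefore $\tilde Z$ is irreducible: for two nonempty open subsets, their images are nonempty open in the irreducible $Z_t$, so some fibre meets both, and inside this irreducible fibre they intersect. The irreducible variety $\tilde Z\times\mathcal B_{u_0}^T\times\mathcal B_{u_0'}^{T'}$ maps onto $Y_{t,T,T'}$ by $((z,g,g'),F,F')\mapsto(z,gF,g'F')$. So $Y_{t,T,T'}$ is constructible, irreducible, and of dimension $\dim Z_t+n(\lambda)+n(\lambda')$.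

**Step 2: closures are components.** If $Y_x$ has general type $t$, one of the finitely many $Y_{t,T,T'}$ contains a dense subset of $Y_x$; its closure is irreducible and contains the component $Y_x$, so it equals $Y_x$, and the dimension in Step 1 is $N^2$. Then *all* $Y_{t,T,T'}$ for this $t$ have dimension $N^2=\dim Y$, and their closures are components. As a constructible set contains a dense open subset of its closure, the general point of $\overline{Y_{t,T,T'}}$ has type $t$ and tableaux $T,T'$; so different $(T,T')$ give different components. $\square$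

### Vanishing on the lines $L_i$, and descents

**Definition.** A covector in $Y$ is *$i$-vanishing* if $uF_{i+1}\subset F_{i-1}$. The tangent line of $L_i$ is $\mathrm{Hom}(F_i/F_{i-1},F_{i+1}/F_i)$, and $u$ induces $F_{i+1}/F_i\to F_i/F_{i-1}$; so this means that the covector vanishes on $TL_i$.

**Lemma 9.6.** (1) If $i\in L(x)$, then all points of $Y_x$ are $i$-vanishing, and $Y_x$ is stable under arbitrary change of $F_i$ in its line, keeping all other data. (2) If $i\notin L(x)$, then $i$-vanishing is a hyperplane condition on $N_x^*$, so general points of $Y_x$ are not $i$-vanishing. In particular $i\in L(x)$ iff general points of $Y_x$ are $i$-vanishing.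

*Proof.* (1) $\mathcal O_x$ is open in $\pi_i^{-1}\pi_i(\mathcal O_x)$, so covectors conormal to $\mathcal O_x$ vanish on $TL_i$ and are pulled back from $T^*X_i$. Let $\hat Y$ be the closure in $T^*X_i$ of the conormal bundle of $\pi_i(\mathcal O_x)$. Then $X\times_{X_i}\hat Y$ is closed in $T^*X$, irreducible (a $\mathbb P^1$-bundle over $\hat Y$), and contains the conormal bundle of $\mathcal O_x$ as a nonempty open subset. So it is $Y_x$. The covectors at $\pi_i(F)$ are given by endomorphisms $u$ with $uF_{i+1}\subset F_{i-1}$ and $uF_j\subset F_{j-1}$ for $j\ne i,i+1$, which do not involve $F_i$.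

(2) Let $a\in\mathfrak{gl}(V)$ and suppose $d\pi_i$ kills the tangent vector $a\cdot x$. Then $a\in\mathrm{Lie}\,\mathrm{Stab}(\pi_i(x))$. This group fixes $x$, since $\{x\}$ is a closed piece, i.e. one of its orbits on $L_i(x)$. So $a\cdot x=0$. Hence $T_xL_i\cap T_x\mathcal O_x=0$, and vanishing on the line $T_xL_i$ is a nontrivial linear condition on $N_x^*$. $\square$

**Definition.** $\tau(T)=\{j:j+1\text{ lies in a strictly lower row of }T\text{ than }j\}$.

**Lemma 9.7.** For $x=(t,T,T')$: $L(x)=\tau(T)$ and $R(x)=\tau(T')$.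

*Proof.* By symmetry we treat $L$. Use Lemma 9.1 with $M_1=F_{j+1}$, $M_2=F_{j-1}$; let $\bar u$ be induced by $u$ on the plane $M_1/M_2$, and let $a,c$ be the boxes of $j,j+1$.

**Step 1: $\tau(T)\subset L(x)$.** Let $j\in\tau(T)$; then $\mathrm{col}(c)\le\mathrm{col}(a)$. Take any point of $Y_{t,T,T'}$. If both columns are $k$, then $D_k$ is everything, $D_{k-1}=0$, and $\bar u=0$. If $\mathrm{col}(c)<\mathrm{col}(a)$, then $D_{\mathrm{col}(c)}$ is a $\bar u$-stable line, and by (8) it differs from the $\bar u$-stable line $F_j/F_{j-1}$, since $F_j$ arises by removing $c$. A nonzero nilpotent on a plane has only one stable line, so $\bar u=0$. In both cases the point is $j$-vanishing, and $j\in L(x)$ by Lemma 9.6.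

**Step 2: $L(x)\subset\tau(T)$.** Let $j\in L(x)$. By Lemma 9.6 replacing $F_j$ by an arbitrary $F_j'$ in its line maps an irreducible $\mathbb P^1$-bundle over $Y_x$ onto $Y_x$. So for a general point of $Y_{t,T,T'}$ and general $F_j'$ the new point is again in $Y_{t,T,T'}$; in particular $F'_j$ also arises from $F_{j+1}$ by removing $c$. If $a,c$ are in one row, in columns $k,k+1$, then $D_k$ is a line, a general $F_j'$ does not contain it, and $F_j'$ arises by removing a box in column $k$, not $c$: contradiction. If they are in one column, then $c$ is below $a$ and $j\in\tau(T)$. Otherwise let $k$ be the smaller of the two columns, which is the column of the lower box; $D_k$ is a line, a general $F_j'$ does not contain it, so the removed box $c$ is the lower one, and $j\in\tau(T)$. $\square$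

In the table of Section 2: $1\in L(x)$ exactly when $\lambda=(1,1)$.

## 10. The operation $\sharp_i$ on conormal vectors

Let $1\le i\le N-2$ and $x\in S\cup\mathsf T$ as in Lemma 8.1. At a general point $\eta\in Y_x$ let $V_3=F_{i+2}/F_{i-1}$ and $\bar u$ the operator induced by $u=u_1$. Lines and planes of $V_3$ are identified with their preimages in $F_{i+2}$. By Lemma 9.6:

* If $x\in S$: $uF_{i+1}\subset F_{i-1}$ and $uF_{i+2}\not\subset F_i$. So $\bar u$ has rank $1$, kernel $F_{i+1}/F_{i-1}$, and image a line $\ell\subset F_{i+1}/F_{i-1}$. Replace $F_i$ by $F'_i=\ell$ and $F_{i+1}$ by any plane $F_{i+1}'\supset\ell$ of $V_3$.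
* If $x\in\mathsf T$: $uF_{i+2}\subset F_i$ and $uF_{i+1}\not\subset F_{i-1}$. So $\bar u$ has rank $1$, image $F_i/F_{i-1}$, and kernel a plane $P\supset F_i/F_{i-1}$. Replace $F_{i+1}$ by $P$ and $F_i$ by any line $F'_i$ in $P$.

All other data $(u_1,u_2,v,v^*,F_2,F_j\ (j\ne i,i+1))$ are kept. The results are points of $Y$: in the first case $u\ell\subset F_{i-1}$, $uF'_{i+1}\subset\ell$, $uF_{i+2}\subset\ell\subset F_{i+1}'$; in the second $uP\subset F_{i-1}$ and $uF_{i+2}\subset F_i\subset P$.

**Lemma 10.1.** The results, for general $\eta\in Y_x$ and all choices, are dense in one component, denoted $Y_{x^\sharp}$. The map $\sharp=\sharp_i$ exchanges $S$ and $\mathsf T$, and $x^{\sharp\sharp}=x$. If $x=(t,T,T')$, then $x^\sharp=(t,T^\sharp,T')$ with $T^\sharp_j=T_j$ for $j\ne i,i+1$.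

*Proof.* The pairs ($\eta$, choice) form an irreducible family of dimension $N^2+1$. The map to $Y$ has fibres of dimension $\le1$: if $x\in S$, $F_{i+1}$ is recovered as $\ker\bar u$ and only $F_i$ is free; if $x\in\mathsf T$, $F_i$ is recovered as the image of $\bar u$ and only $F_{i+1}$ is free. So the image is irreducible of dimension $\ge N^2$, hence dense in a component.

Let $x\in S$. The new covector is $(i+1)$-vanishing ($uF_{i+2}\subset F_i'$) and, for $F_{i+1}'\ne\ker\bar u$, not $i$-vanishing. Let $x\in\mathsf T$. It is $i$-vanishing ($uP\subset F_{i-1}$) and, for $F_i'\ne\mathrm{im}\,\bar u$, not $(i+1)$-vanishing. So Lemma 9.6 gives $\sharp:S\to\mathsf T$ and $\mathsf T\to S$.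

A general point of $Y_{x^\sharp}$ comes from some pair ($\eta$, choice). Apply the construction to it. If $x\in S$, the kernel is the original $F_{i+1}$ and the result is $\eta$ with only $F_i$ changed; if $x\in\mathsf T$, the image is the original $F_i$ and the result is $\eta$ with only $F_{i+1}$ changed. By Lemma 9.6(1) these are points of $Y_x$. So $x^{\sharp\sharp}=x$. The last assertion is clear since $u_1,u_2,v,F_2$ and $F_j$ ($j\ne i,i+1$) are kept. $\square$

**Example.** Take $N=3$, $i=1$, $x=(w,\emptyset)$ with $(w(1),w(2),w(3))=(2,1,3)$. Here $v=0$, and a conormal vector is given by $u=u_1=-u_2\in\mathfrak n_1\cap\mathfrak n_2=\langle E_{13},E_{23}\rangle$ and an arbitrary $v^*$. In general $\ker u=\langle e_1,e_2\rangle$ and $\ell=\langle\alpha e_1+\beta' e_2\rangle$ with $\alpha,\beta'\ne0$. On $F_2=\langle e_1,e_2\rangle$ $u$ is $0$, so $T$ has first row $1\,3$ and second row $2$; $\tau(T)=\{1\}$ and $x\in S$. Now $F_1'=\ell$, and $F_2'$ is a general plane containing $\ell$. Since $F_{2,1}=\langle e_2\rangle$ and $F_{2,2}=\langle e_1,e_2\rangle$,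 we have $\ell\subset F_{2,2}$, $\ell\neq F_{2,1}$, $F_2'\cap F_{2,2}=\ell$; so the new relative position is $(2,3,1)$. There $u|_{F_2'}\ne0$, so $T^\sharp$ has first row $1\,2$ and second row $3$: the entries $2$ and $3$ were exchanged. The intermediate flag $(\ell\subset\langle e_1,e_2\rangle)$ gives a point of $\mathcal O_x$ itself. This is the easy case (A) of the next proof.

**Proposition 10.2.** $x$ and $x^\sharp$ are in the same KL cell; indeed $x\to x^\sharp\to x$ through the first-flag action.

*Proof.* Since $x^{\sharp\sharp}=x$, we may assume $x\in S$.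

**Step 1: an intermediate point $z$.** We connect $x$ and $x^\sharp$ through two lines. The pairs ($\eta$, choice) with $\eta$ conormal to $\mathcal O_x$ and result conormal to $\mathcal O_{x^\sharp}$ form a dense open $\mathrm{GL}$-stable subset of the family (the conormal bundle of an orbit is open in its closure). As $\mathrm{GL}$ is transitive on $\mathcal O_x$, this subset meets the irreducible part of the family over one fixed point $x\in\mathcal O_x$ in a dense open subset. Fix this point. For general $\eta\in N_x^*$ and general $F'_{i+1}\supset\ell$, the resulting point $x'$ of $X$ lies in $\mathcal O_{x^\sharp}$. Let $z=z(\eta)\in X$ have $F_i^z=\ell$, $F_{i+1}^z=F_{i+1}$ and all other data as for $x$. Then $z\in L_i(x)\cap L_{i+1}(x')$. The map $\eta\mapsto z(\eta)\in L_i(x)$ is a morphism on a dense open subset of the vector space $N_x^*$, so the orbit of $z(\eta)$ is the same for all general $\eta$.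

Since $i\in L(x)$: either $z\in\mathcal O_x$, or $z$ is a closed piece of $L_i(x)$ and $i\notin L(z)$. Since $i+1\in L(x^\sharp)$: either $z\in\mathcal O_{x^\sharp}$, or $z$ is a closed piece of $L_{i+1}(x')$ and $i+1\notin L(z)$.

**Step 2: the two cases that give arrows.**

(A) Let $z\in\mathcal O_x$. Then $i+1\notin L(z)=L(x)$, so $z\notin\mathcal O_{x^\sharp}$, $z$ is a closed piece of $L_{i+1}(x')$, and $x^\sharp$ is $(i+1)$-open over $x$. By Proposition 6.3(3), $b_{x^\sharp}$ occurs in $(1+s_{i+1})b_x$. Apply Lemma 8.1.

(B) Let $z\in\mathcal O_{x^\sharp}$. Then $i\notin L(z)$, so $z\notin\mathcal O_x$, and $x$ is $i$-open over $x^\sharp$. So $b_x$ occurs in $(1+s_i)b_{x^\sharp}$. Apply Lemma 8.1.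

**Step 3: the remaining case (C), $z$ in neither orbit, is impossible.** In case (C) there would be no direct arrow, so we must rule it out. We have $i,i+1\notin L(z)$ and $d_z=d_x-1$. Different closed pieces of $L_i(x)$ are in different orbits, so $z(\eta)$ is one fixed point $z$ for all $\eta$ in a dense open subset of $N_x^*$. For these $\eta=(u_1,u_2,v^*)$ we have $\eta\in N_z^*$, since $u\ell\subset F_{i-1}$, $uF_{i+1}\subset F_{i-1}\subset\ell$ and $uF_{i+2}\subset F_{i+1}$. At $z$ it is $i$-vanishing ($uF_{i+1}\subset F_{i-1}$) and $(i+1)$-vanishing ($uF_{i+2}\subset\ell=F_i^z$). These are linear conditions on $\eta$, so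
$$N_x^*\subset N_z^*\cap\{i\text{-vanishing}\}\cap\{(i+1)\text{-vanishing}\}.$$
Now $\dim N_z^*=\dim N_x^*+1$, and by Lemma 9.6(2) each vanishing condition cuts out a hyperplane of $N_z^*$. So $N_z^*\cap\{i\text{-vanishing}\}=N_x^*=N_z^*\cap\{(i+1)\text{-vanishing}\}$: on $N_z^*$ the two conditions are equivalent.

Put $z$ in normal form $(w,\beta)$. If $w(i)<w(i+1)$, then $(E_{i,i+1},-E_{i,i+1},0)\in N_z^*$ is $(i+1)$-vanishing but not $i$-vanishing. If $w(i+1)<w(i+2)$, then $(E_{i+1,i+2},-E_{i+1,i+2},0)\in N_z^*$ is $i$-vanishing but not $(i+1)$-vanishing. Both are contradictions, so $w(i)>w(i+1)>w(i+2)$. Now $i,i+1\notin L(z)$, and (2) for $i$ gives $i+1\notin\beta$, while (2) for $i+1$ gives $i+1\in\beta$. Contradiction. $\square$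

## 11. Exchanging two entries of a tableau

To conclude that a microlocal cell lies in one KL cell we must know enough about $T\mapsto T^\sharp$. The direct approach is to read $T^\sharp$ off from (8). This needs the position of the line $\ell=\mathrm{im}\,\bar u$ relative to the filtration $D_m$ of $V_3$, and $T$ does not record it, because $\ell$ is not part of the flag. For example, let $N=6$, $i=4$, and let $4,5,6$ be at the boxes (row, column) $(2,2),(3,1),(1,3)$ of the shape $(3,2,1)$. Then $D_1$ is a line, $D_2$ a plane, $D_3=V_3$; by (8) $F_5/F_3=D_2=\ker\bar u$ and $F_4/F_3\ne D_1$. The inclusions $\bar uD_m\subset D_{m-1}$ only tell us that $\ell\subset D_2$. Both $\ell\ne D_1$ and $\ell=D_1$ agree with this, and they lead to different tableaux $T^\sharp$. The next proof decides between them by the bijectivity of $\sharp_i$.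

**Lemma 11.1.** Let $x=(t,T,T')$, $3\le k\le N$, $i=k-2$, and let $b,c',c$ be the boxes of $k-2,k-1,k$ in $T$. Assume $\mathrm{row}(c)\le\mathrm{row}(b)<\mathrm{row}(c')$. Then $x\in S$ (for this $i$), and $x^\sharp=(t,T^\sharp,T')$ where $T^\sharp$ is $T$ with $k-1$ and $k$ exchanged.

*Proof.* **Step 1: positions of the boxes.** $i\in\tau(T)$ since $c'$ is below $b$, and $i+1\notin\tau(T)$ since $c$ is above $c'$; so $x\in S$ by Lemma 9.7. With $\rho=T_{i-1}$, $\mathrm{col}(c')=\rho_{\mathrm{row}(c')}+1\le\rho_{\mathrm{row}(b)}+1=\mathrm{col}(b)$. Also $\mathrm{col}(b)<\mathrm{col}(c)$: if the rows are equal, $c$ is to the right of $b$; otherwise $\mathrm{col}(c)=\rho_{\mathrm{row}(c)}+1\ge\mathrm{col}(b)$, and equality would place the later box $c$ above $b$ in the same column. So $\mathrm{col}(c')\le\mathrm{col}(b)<\mathrm{col}(c)$. Use Lemma 9.1 with $M_1=F_{i+2}$, $M_2=F_{i-1}$, so $D_m\subset V_3$. Let $m_0=\mathrm{col}(c')$; then $D_m=0$ for $m<m_0$ and $D_{m_0}\ne0$.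

**Step 2: the claim that $D_{m_0}\not\subset\ell$ for general $\eta\in Y_x$.** This is the information that $T$ does not record. The set of $\eta$ with $D_{m_0}\subset\ell$ is constructible; so if the claim fails, $D_{m_0}\subset\ell$ for general $\eta$. Assume this. Then $D_{m_0}=\ell$, exactly one of the three boxes has column $\le m_0$, so $m_1:=\mathrm{col}(b)>m_0$; we have $D_m=\ell$ for $m_0\le m<m_1$, and $D_{m_1}$ is a plane.

*What $T^\sharp$ would be.* A general plane $F'\supset\ell$ is $u$-stable and $\ne D_{m_1}$. By (8), $F'$ has type $T_{i+2}$ minus a box in column $m_1$. This box lies in $\{b,c',c\}$, since $F'\supset F_{i-1}$, so it is $b$, and $b$ is a corner of $T_{i+2}$. Hence $\mathrm{row}(c)\ne\mathrm{row}(b)$, so $\mathrm{row}(c)<\mathrm{row}(b)<\mathrm{row}(c')$ and $\mathrm{col}(c')<\mathrm{col}(b)<\mathrm{col}(c)$: the three boxes are pairwise incomparable and all six fillings by $i,i+1,i+2$ are standard. Next, $D_m\cap F'=\ell$ for $m_0\le m<\mathrm{col}(c)$ (for $m\ge m_1$, $D_m=D_{m_1}$ is a plane $\neq F'$ containing $\ell$),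 and $D_{\mathrm{col}(c)}\cap F'=F'$. So, by Lemma 9.1 with $M_1=F'$, the space $F_i'=\ell$ arises from $F'$ by removing $c$. Hence
$$T^\sharp:\quad i\text{ at }c',\quad i+1\text{ at }c,\quad i+2\text{ at }b.\tag{10}$$

*A second preimage.* Let $\hat T$ agree with $T$ outside the three boxes, with $i$ at $c$, $i+1$ at $c'$, $i+2$ at $b$, and let $\hat x=(t,\hat T,T')$, which exists by Proposition 9.5. Then $i\in\tau(\hat T)$, $i+1\notin\tau(\hat T)$, so $\hat x\in S$. As $\hat T_{i-1}=T_{i-1}$ and $\hat T_{i+2}=T_{i+2}$, the dimensions of the $D_m$ are as before. At a general point of $Y_{\hat x}$, $F_{i+1}$ arises from $F_{i+2}$ by removing $b$, so by (8) $D_{m_1}\not\subset F_{i+1}/F_{i-1}=\ker\bar u$. Therefore $0\ne\bar uD_{m_1}\subset D_{m_1-1}=D_{m_0}$, which is a line; so the image of $\bar u$ is $D_{m_0}$. The computation of (10) used only $\ell=D_{m_0}$, the dimensions of the $D_m$, and general $F'$; it applies verbatim and gives $\hat T^\sharp=T^\sharp$. So $\hat x^\sharp=x^\sharp$ while $\hat x\ne x$, contradicting $x^{\sharp\sharp}=x$, $\hat x^{\sharp\sharp}=\hat x$.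 The claim is proved.

**Step 3: computation of $T^\sharp$.** By the claim, a general plane $F'\supset\ell$ does not contain $D_{m_0}$. So by (8) $T^\sharp_{i+1}$ is $T_{i+2}$ minus a corner in column $m_0$ belonging to $\{b,c',c\}$. It is $c'$: $\mathrm{col}(c)>m_0$, and if $\mathrm{col}(b)=m_0$, then $b$ is above $c'$ and not a corner. So $k=i+2$ is at $c'$ in $T^\sharp$. Suppose $i$ were at $c$ and $i+1$ at $b$. If $\mathrm{row}(b)=\mathrm{row}(c)$, this is not standard, since $b$ is left of $c$. Otherwise $b$ is strictly below $c$, so $i\in\tau(T^\sharp)=L(x^\sharp)$, contradicting $x^\sharp\in\mathsf T$. So $i$ is at $b$ and $i+1$ at $c$. $\square$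

**Lemma 11.2.** The graph on $\mathrm{SYT}(\lambda)$ with edges given by the exchanges of Lemma 11.1 is connected.

*Proof.* Induction on $|\lambda|=N$. Two tableaux with $N$ in the same box are connected by induction. Let $c\ne c'$ be corners of $\lambda$ in rows $a<a'$, and $\mu=\lambda\setminus\{c,c'\}$. Then $\mu_a=\lambda_a-1\ge\lambda_{a'}>\mu_{a'}$, so $\mu$ has a corner $b$ in some row $r$ with $a\le r<a'$. There is a standard tableau with $N,N-1,N-2$ at $c,c',b$; as $\mathrm{row}(c)\le\mathrm{row}(b)<\mathrm{row}(c')$, it is joined by an edge ($k=N$) to one with $N$ at $c'$. $\square$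

**Corollary 11.3.** Every two-sided microlocal cell is contained in a single bimodule KL cell.

*Proof.* By Proposition 9.5 the cell of type $t$ is $\{(t,T,T')\}$. By Proposition 10.2 and Lemmas 11.1, 11.2 we can move from any $T$ to any other inside one KL cell, keeping $T'$. The mirror statements for the second flag move $T'$. $\square$

## 12. Counting descent sets: proof of Theorem 1

Let $C$ be a bimodule KL cell. By Corollary 11.3 it is a disjoint union of microlocal cells of types $t_a=(\lambda_a,\lambda_a',\nu_a)$, $a=1,\dots,n$. By Proposition 7.1, $M_C\cong V_\kappa\otimes V_{\kappa'}$ for some $\kappa,\kappa'$.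

**Step 1: count tableaux with given descents.** For $T\in\mathrm{SYT}(\lambda)$, $j\in\tau(T)$ iff $j+1$ is strictly below and weakly left of $j$; iff in the transpose of $T$ the entry $j+1$ is not strictly below $j$. So transposes of tableaux with $J\subset\tau(T)$ are the standard tableaux of shape $\lambda^T$ in which, within each block of consecutive numbers joined by $J$, no entry is strictly below its predecessor. Giving all numbers of a block the same value is, by standardization of semistandard tableaux, a bijection onto semistandard tableaux of shape $\lambda^T$ whose content is the sequence of block sizes. Kostka numbers do not depend on the order of the content, so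
$$\#\{T\in\mathrm{SYT}(\lambda):J\subset\tau(T)\}=K_{\lambda^T\mu(J)}.$$

**Step 2: compare with the irreducible module.** By (6), Proposition 9.5 and Lemma 9.7, for all $J,J'\subset[N-1]$,
$$K_{\kappa\mu(J)}K_{\kappa'\mu(J')}=\dim M_C^{W_J\times W_{J'}}=\#\{x\in C:J\subset L(x),J'\subset R(x)\}=\sum_{a=1}^nK_{\lambda_a^T\mu(J)}K_{\lambda_a'^T\mu(J')}.\tag{11}$$
Every partition of $N$ is some $\mu(J)$. The Kostka matrix is unitriangular for dominance, hence invertible, and so is its tensor square. So (11) says that the basis vector indexed by $(\kappa,\kappa')$ is the sum of the $n$ basis vectors indexed by $(\lambda_a^T,\lambda_a'^T)$. Therefore $n=1$ and $(\kappa,\kappa')=(\lambda_1^T,\lambda_1'^T)$.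

Thus each bimodule KL cell is exactly one two-sided microlocal cell. This proves Theorem 1. $\blacksquare$

Two microlocal cells with the same $(\lambda,\lambda')$ and different $\nu$ are separated here although (11) does not mention $\nu$: together they would have twice as many elements as $M_C$ has room for.

## 13. All types, generic irreducibility, one-sided cells

A skew shape $\lambda/\nu$ (with $\nu\subset\lambda$) is a *horizontal strip* if it has at most one box in each column, i.e. $\lambda_k^T-\nu_k^T\in\{0,1\}$ for all $k$. For instance $(3,1)/(2)$ is one, $(1,1)/\emptyset$ is not.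

**Theorem 2.**
1. The types that occur are exactly the triples $(\lambda,\lambda',\nu)$ with $|\lambda|=|\lambda'|=N$ and $\lambda/\nu$, $\lambda'/\nu$ horizontal strips. For each, the cell is in bijection with $\mathrm{SYT}(\lambda)\times\mathrm{SYT}(\lambda')$ via $x=(t,T,T')$, and $L(x)=\tau(T)$, $R(x)=\tau(T')$.
2. The cell module of type $(\lambda,\lambda',\nu)$ is irreducible over $\mathbb Q(\mathbf v)$, and at $\mathbf v=1$ it is $V_{\lambda^T}\otimes V_{\lambda'^T}$. Consequently $\mathcal R\otimes\mathbb Q(\mathbf v)\cong\bigoplus_{(\lambda,\lambda',\nu)}V_{\lambda^T}\otimes V_{\lambda'^T}$ (generic Hecke modules), the sum over the triples in (1).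
3. The left KL cells (defined with the first-flag action only) are exactly the sets $\{(t,T,T'):T\in\mathrm{SYT}(\lambda)\}$ with $t,T'$ fixed. Their cell modules are irreducible, equal to $V_{\lambda^T}$ at $\mathbf v=1$. Symmetrically for right cells. In particular two elements of a bimodule cell are in the same left (right) cell iff they have the same $T'$ (same $T$), and a left and a right cell inside one bimodule cell meet in exactly one element.

A check for $N=3$: writing $f^\lambda=|\mathrm{SYT}(\lambda)|$, part (1) predicts $\sum_\nu\big(\sum_{\lambda}f^\lambda\big)^2$ elements for $|\nu|<3$, with $\lambda$ running over the shapes of size $3$ such that $\lambda/\nu$ is a horizontal strip: $1$ for $\nu=\emptyset$, and $(1+2)^2=9$ for each of $\nu=(1),(2),(1,1)$. For $|\nu|=3$ we get $1+4+1=6$. The total is $34$. On the other side, a $k$-subset is decreasing for $3!/k!$ permutations, so $|RB|=6+3\cdot6+3\cdot3+1=34$.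

*Proof of (1).* The second sentence is Proposition 9.5 and Lemma 9.7. It remains to show that $(\lambda,\nu)$ is realized by some nilpotent $u$ and vector $v$ iff $\lambda/\nu$ is a horizontal strip, and that for triples as in (1) $Z_t\ne\emptyset$ and
$$\dim Z_t=N^2-n(\lambda)-n(\lambda').\tag{12}$$
Indeed, then by Step 1 of the proof of Proposition 9.5 $\dim Y_{t,T,T'}=N^2$, the closure is a component of $Y$, and $t$ occurs. Conversely, if $t$ occurs, then $(\lambda,\nu)$ is realized by $(u_1,v)$ and $(\lambda',\nu)$ by $(u_2,v)$.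

**Step 1: realization.** We identify the realizable pairs through the normal form. In Lemma 9.2, $\nu$ arises from $\lambda$ by replacing parts $l_j$ by $\sigma_j$ with $\sigma_1<l_1<\sigma_2<\cdots$. So $\lambda_k^T-\nu_k^T$ is $1$ for $k\in H:=\bigsqcup_j(\sigma_j,l_j]$ and $0$ otherwise: a horizontal strip. Conversely, for a horizontal strip write $H=\{k:\lambda_k^T-\nu_k^T=1\}$ as the union of its maximal intervals $(\sigma_j,l_j]$, in increasing order; by maximality $\sigma_1<l_1<\sigma_2<l_2<\cdots$. $\lambda$ has a part $l_j$, since $\lambda^T_{l_j}-\lambda^T_{l_j+1}=1+\nu^T_{l_j}-\nu^T_{l_j+1}\ge1$. Put $c_1=\sigma_1$, $c_{j+1}=c_j+\sigma_{j+1}-l_j$. Then $c_{j+1}>c_j$ and $(l_{j+1}-c_{j+1})-(l_j-c_j)=l_{j+1}-\sigma_{j+1}>0$, with $c_1\ge0$ and $l_1-c_1>0$; so (9) holds. By Lemma 9.2, $v=\sum_jx^{c_j}e_j$, with $e_j$ generating a block of length $l_j$, realizes $(\lambda,\nu)$.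

If $d=N-|\nu|\ge1$ and $(\lambda,\nu)$, $(\lambda',\nu)$ are realized, then $S_\lambda,S_{\lambda'}\ne\emptyset$ by Steps 1 and 2 of the proof of Lemma 9.3, and $Z_t\ne\emptyset$: take $\pi\in S_\lambda$, $\pi'\in S_{\lambda'}$, $a=v_0\otimes\pi$, $\xi=\pi'-\pi$. If $d=0$, then $\lambda=\lambda'=\nu$ and $Z_t=\{u_1\text{ of type }\lambda\}\times V^*$ is nonempty.

**Step 2: the dimension of the set of vectors.** This will give $\dim S_\lambda$. Fix $u$ of type $\lambda$ and let $\Omega$ be the set of $v$ with $V/\mathbb C[u]v$ of type $\nu$. By Lemma 9.2 it is a single $Z(u)$-orbit; as $Z(u)$ is open in $\mathrm{End}_{\mathbb C[x]}(V)$, $\dim\Omega=\dim(\mathrm{End}_{\mathbb C[x]}(V)\cdot v)$. Take $v$ in normal form. A homomorphism from a block of length $l_j$ to one of length $\lambda_q$ sends the generator to a multiple of $x^{\max(0,\lambda_q-l_j)}$, and all multiples occur. So the component of $\mathrm{End}_{\mathbb C[x]}(V)v$ in a block of length $\lambda_q$ has dimension $\max\big(0,\max_j(\min(\lambda_q,l_j)-c_j)\big)$. Put $l_0=0$, $l_0-c_0:=0$,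 $l_{r+1}=\infty$. If $l_j\le\lambda_q<l_{j+1}$, the indices $\le j$ contribute at most $l_j-c_j$, the indices $>j$ at most $\lambda_q-c_{j+1}$, so the dimension is
$$(l_j-c_j)+\max(0,\lambda_q-\sigma_{j+1})$$
(no second term for $j=r$). Since $l_p-\sigma_p=(l_p-c_p)-(l_{p-1}-c_{p-1})$, the first term is $\sum_{p\le j}(l_p-\sigma_p)$, and the whole expression equals $\#\{k\in H:k\le\lambda_q\}$. Summing over $q$,
$$\dim\Omega=\sum_{k\in H}\lambda^T_k=\sum_{k\in H}(\nu_k^T+1)=n(\lambda)-n(\nu)+N-m,$$
using $n(\lambda)-n(\nu)=\sum_{k\in H}\big[\binom{\nu_k^T+1}2-\binom{\nu_k^T}2\big]=\sum_{k\in H}\nu_k^T$ and $|H|=N-m$, $m=|\nu|$. As $\dim Z(u)=\sum_k(\lambda_k^T)^2=N+2n(\lambda)$, the set of all $(u,v)$ of type $(\lambda,\nu)$ has dimension $N^2-N-2n(\lambda)+\dim\Omega=N^2-m-n(\lambda)-n(\nu)$.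

**Step 3: the dimension of $S_\lambda$.** We count the same set in a second way. Let $d\ge1$ and use the notation of Lemma 9.3. The map $(g,a)\mapsto(gu_ag^{-1},gv_0)$ from $\mathrm{Iso}(A\oplus W_\nu,V)\times p^{-1}(S_\lambda)$ onto the set of $(u,v)$ of type $(\lambda,\nu)$ has as fibres the orbits of the freely acting group $\Gamma=\big\{\begin{pmatrix}1&\varphi\\0&h\end{pmatrix}:h\in Z(n)^\times\big\}$: two pairs with the same image differ by an automorphism of $A\oplus W_\nu$ that fixes $v_0$ and intertwines $u_{a}$ and $u_{a'}$, and such an automorphism lies in $\Gamma$; conversely $\Gamma$ conjugates each $u_a$ to some $u_{a'}$. We have $\dim\Gamma=md+m+2n(\nu)$ and $\dim p^{-1}(S_\lambda)=\dim S_\lambda+md-m$. So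
$$N^2+(md-m+\dim S_\lambda)-(md+m+2n(\nu))=N^2-m-n(\lambda)-n(\nu),$$
i.e. $\dim S_\lambda=m+n(\nu)-n(\lambda)$; likewise for $\lambda'$.

**Step 4: the dimension of $Z_t$.** In the same way $Z_t$ is the quotient of $\mathrm{Iso}\times\{(a,\xi)\}$ by the free action of $\Gamma$, and $\{(a,\xi)\}\cong S_\lambda\times S_{\lambda'}\times\mathbb C^{md-m}$ by Step 2 of Lemma 9.3. So
$$\dim Z_t=N^2+\dim S_\lambda+\dim S_{\lambda'}+(md-m)-(md+m+2n(\nu))=N^2-n(\lambda)-n(\lambda').$$
For $d=0$: $\dim Z_t=(N^2-N-2n(\lambda))+N=N^2-2n(\lambda)$. This is (12) in all cases.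

*Proof of (2).* At $\mathbf v=1$ this is Section 12. Let $M$ be the cell module over the local ring $\mathbb Q[\mathbf v]_{(\mathbf v-1)}$, a free module. If $M\otimes\mathbb Q(\mathbf v)$ had a proper nonzero submodule, its intersection with $M$ would be a submodule and a direct summand as a module over the local ring (the quotient is torsion-free), and specializing at $\mathbf v=1$ would give a proper nonzero submodule of an irreducible module. So the cell module is irreducible over $\mathbb Q(\mathbf v)$. By the Tits deformation theorem, $\mathbf H\otimes\mathbb Q(\mathbf v)$ is split semisimple and its irreducible modules correspond to the $V_\mu$ by specialization; so the generic cell module is the generic module $V_{\lambda^T}\otimes V_{\lambda'^T}$. Ordering the cells compatibly with $\to$ gives a filtration of $\mathcal R\otimes\mathbb Q(\mathbf v)$ by based sub-bimodules whose subquotients are the cell modules; by semisimplicity $\mathcal R\otimes\mathbb Q(\mathbf v)$ is their direct sum, over the triples in (1).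

*Proof of (3).* Proposition 7.1 and its proof hold verbatim for $W$ alone, with arrows from the $C_i$ only, the sets $J$ only, and $M^{W_J}$; so left cell modules are irreducible. By Proposition 10.2 (whose arrows use only the first flag) and Lemmas 11.1, 11.2, each set $\{(t,T,T'):T\in\mathrm{SYT}(\lambda)\}$ lies in one left cell. So a left cell is a disjoint union of such sets, with first partitions $\lambda_a$. If its module is $V_\kappa$ at $\mathbf v=1$, counting as in Section 12 with $J$ only gives $K_{\kappa\mu(J)}=\sum_aK_{\lambda_a^T\mu(J)}$ for all $J$. By invertibility of the Kostka matrix there is exactly one such set, and $\kappa=\lambda_1^T$. The right-hand version follows by swapping the flags. Inside the bimodule cell of type $t$, left cells are given by fixing $T'$, right cells by fixing $T$, and they meet in the single element $(t,T,T')$. $\blacksquare$
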